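\title{Rotation wells without rank-one connections are incompatible}

\begin{abstract}
Let $U_1,U_2$ be positive definite symmetric $3\times3$ matrices such that no element of $SO(3)U_1$ differs from an element of $SO(3)U_2$ by a matrix of rank at most one. We prove that every $W^{1,\infty}$ gradient Young measure on a bounded connected open set that is supported in the union of the two wells is supported in one of them. This answers a question posed by Ball and James. The argument works in every dimension $n\ge2$, allows more general second sets, and characterizes incompatibility of two wells by the eigenvalues of $U_1^{-1}U_2^2U_1^{-1}$. The main tool is the null Lagrangian $F\mapsto\det(F-QP)$, with $Q$ a rotation and $P$ an orthogonal projection of rank two, which is nonnegative on one well and positive on the other.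
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Incompatible sets of gradients}

Let $M^{m\times n}$ be the space of real $m\times n$ matrices. Suppose that the gradients of a sequence of maps $y_j:\Omega\to\mathbb R^m$ approach a union of disjoint compact sets $K_1,\dots,K_N\subset M^{m\times n}$. Can they use two of the sets, either in different parts of $\Omega$ or in a mixture that becomes finer as $j\to\infty$? Young measures give the question a precise form.

Let $\Omega\subset\mathbb R^n$ be bounded and open, and let $V_j:\Omega\to M^{m\times n}$ be bounded in $L^\infty$. The sequence $(V_j)$ \emph{generates} the family $\nu=(\nu_x)_{x\in\Omega}$ of probability measures on $M^{m\times n}$, all supported in one compact set, if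
\[
\psi(V_j)\ \rightharpoonup^*\ \Big(x\mapsto\int\psi\,d\nu_x\Big)\quad\text{in }L^\infty(\Omega)\qquad\text{for every continuous }\psi:M^{m\times n}\to\mathbb R .
\]
The measure $\nu_x$ records how the values of $V_j$ near $x$ are distributed in the limit $j\to\infty$. A \emph{$W^{1,\infty}$ gradient Young measure} is a family $\nu$ generated by a sequence of gradients $Dy_j$, with $y_j:\Omega\to\mathbb R^m$, that is bounded in $L^\infty(\Omega;M^{m\times n})$. No other kind occurs in this paper, and we drop the prefix $W^{1,\infty}$. We say that $\nu$ is \emph{supported in} a compact set $K$ if $\operatorname{supp}\nu_x\subset K$ for a.e.\ $x$. The choice $\psi=\operatorname{dist}(\cdot,K)$ shows that this holds if and only if $\operatorname{dist}(Dy_j,K)\to0$ in $L^1(\Omega)$.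

\begin{definition}\label{def:incompatible}
Disjoint compact sets $K_1,\dots,K_N\subset M^{m\times n}$ are \emph{incompatible} if, for every bounded connected open $\Omega\subset\mathbb R^n$, every gradient Young measure on $\Omega$ that is supported in $K_1\cup\dots\cup K_N$ is supported in $K_r$ for a single index $r$.
\end{definition}

A \emph{rank-one connection} between $K_1$ and $K_2$ is a pair $A_1\in K_1$, $A_2\in K_2$ with $\operatorname{rank}(A_1-A_2)=1$. Three examples show how this notion is related to incompatibility.

\begin{example}[A rank-one connection gives an interface]\label{ex:laminate}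
Let $A_1-A_2=a\otimes e\neq0$ with $A_i\in K_i$, and let the hyperplane $x\cdot e=s$ meet $\Omega$. The Lipschitz map $y(x)=A_2x+a\max(x\cdot e-s,0)$ has gradient $A_1$ where $x\cdot e>s$ and $A_2$ where $x\cdot e<s$, and both sets meet $\Omega$ in positive measure. The constant sequence $y_j=y$ generates $\nu_x=\delta_{Dy(x)}$, so $K_1,K_2$ are not incompatible.
\end{example}

\begin{example}[Two matrices]\label{ex:two}
If $\operatorname{rank}(A-B)\ge2$, then $\{A\}$ and $\{B\}$ are incompatible. Let $\nu_x=\lambda(x)\delta_A+(1-\lambda(x))\delta_B$, and let $u$ be the limit of the generating maps, so that $Du-B=\lambda(A-B)$. Choose a $2\times2$ minor $\mathfrak m$ with $\mathfrak m(A-B)\ne0$. Minors commute with gradient Young measures (fact (Y4) in Section~\ref{sec:tools}), and $\mathfrak m(F-B)$ is an affine combination of minors of $F$. Hence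
\[
\lambda^2\,\mathfrak m(A-B)=\mathfrak m(Du-B)=\int\mathfrak m(F-B)\,d\nu_x(F)=\lambda\,\mathfrak m(A-B),
\]
and $\lambda\in\{0,1\}$ a.e.: there is no fine mixture. If $a\neq0$ is a row of $A-B$, then $\lambda a$ is a gradient, so $a_j\partial_k\lambda=a_k\partial_j\lambda$ in the sense of distributions, and therefore $\partial_\xi\lambda=0$ for all $\xi\perp a$. For two independent rows $a,a'$ the hyperplanes $a^\perp$ and $a'^\perp$ span $\mathbb R^n$, so $\lambda$ is constant: there is no interface.
\end{example}

\begin{example}[Absence of connections between the sets is not enough]\label{ex:hull}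
Let $K_1=\{\operatorname{diag}(1,1),\operatorname{diag}(-1,1)\}$ and $K_2=\{0\}$ in $M^{2\times2}$. All differences $A_1-A_2$ are invertible. With $\sigma(t)=\operatorname{dist}(t,\mathbb Z)$ and $t^+=\max(t,0)$, put
\[
y_j(x)=\big(\min\{j^{-1}\sigma(jx_1),\,x_2^+\},\ x_2^+\big),\qquad x\in(-1,1)^2 .
\]
Then $Dy_j=0$ for $x_2<0$, $Dy_j=\operatorname{diag}(\sigma'(jx_1),1)$ for $x_2>1/(2j)$, and the entries of $Dy_j$ are bounded by $1$ in the layer between. So $Dy_j$ generates $\delta_0$ for $x_2<0$ and $\frac12\delta_{\operatorname{diag}(1,1)}+\frac12\delta_{\operatorname{diag}(-1,1)}$ for $x_2>0$, and $K_1,K_2$ are not incompatible.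
\end{example}

Example~\ref{ex:hull} rests on a rank-one connection inside $K_1$. A \emph{well} $SO(n)U$, with $U=U^T>0$, contains no such connection: if $R,R'\in SO(n)$ and $\operatorname{rank}(R-R')\le1$, then $R'^TR$ fixes a hyperplane pointwise, maps its unit normal to plus or minus itself, and has determinant $1$, so $R=R'$. For two wells without a connection between them, the union therefore contains no rank-one connection at all, as in Example~\ref{ex:two}, and one is led to guess that the wells are incompatible. But the proof in Example~\ref{ex:two} uses that $\nu_x$ is described by the single number $\lambda(x)$, and for wells it is not. Ball and James \cite{BJ} pose the question in dimension three: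

\begin{quote}
\emph{Let $K_i=SO(3)U_i$ with $U_i=U_i^T>0$, $i=1,2$, and let $\operatorname{rank}(A_1-A_2)>1$ for all $A_1\in K_1$, $A_2\in K_2$. Are $K_1,K_2$ incompatible?}
\end{quote}

Under stronger conditions on $U_1,U_2$ incompatibility is known, by Dolzmann, Kirchheim, M\"uller and \v{S}ver\'ak.

\subsection{Results}

\begin{theorem}\label{thm:three}
Let $K_i=SO(3)U_i$, $U_i=U_i^T>0$, $i=1,2$, satisfy $\operatorname{rank}(A_1-A_2)>1$ for all $A_1\in K_1$, $A_2\in K_2$. Then $K_1,K_2$ are incompatible.
\end{theorem}

The proof uses the rotation group structure of one well only. Of the second set it uses a single inequality.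

\begin{theorem}\label{thm:general}
Let $n\ge2$, let $P$ be an orthogonal projection of $\mathbb R^n$ with $\operatorname{rank}P=2$, and let $K_2\subset M^{n\times n}$ be compact with
\begin{equation}\label{eq:hyp}
\det F>0,\qquad |Fx|>|Px|\qquad\text{for all }F\in K_2,\ x\in\mathbb R^n\setminus\{0\}.
\end{equation}
Then $K_1=SO(n)$ and $K_2$ are incompatible.
\end{theorem}

The inequality in \eqref{eq:hyp} excludes rank-one connections for a dimensional reason. If $F-R=a\otimes e$ with $R\in SO(n)$, then $F$ preserves lengths on the hyperplane $e^\perp$; this hyperplane meets the plane $\operatorname{range}P$ in a line, and on that plane $|Fx|>|x|$.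

\begin{remark}\label{rem:sharp}
Neither the rank of $P$ nor the strict inequality can be relaxed. The matrix $H_0=\operatorname{diag}(2,1,\dots,1)=I+e_1\otimes e_1$ is rank-one connected to $I$, so $SO(n)$ and $\{H_0\}$ are not incompatible. Yet $|H_0x|>|Px|$ for $x\neq0$ with the rank-one projection $P=e_1\otimes e_1$, and $|H_0x|\ge|Px|$ for every orthogonal projection $P$.
\end{remark}

For two wells, condition \eqref{eq:hyp} loses nothing.

\begin{theorem}\label{thm:class}
Let $n\ge2$, $K_i=SO(n)U_i$, $U_i=U_i^T>0$, $i=1,2$, and $K_1\cap K_2=\emptyset$. The following are equivalent: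
\begin{itemize}
\item[(i)] $K_1,K_2$ are incompatible;
\item[(ii)] $\operatorname{rank}(A_1-A_2)>1$ for all $A_1\in K_1$, $A_2\in K_2$;
\item[(iii)] $H=(U_1^{-1}U_2^2U_1^{-1})^{1/2}$ has at least two eigenvalues greater than $1$ or at least two eigenvalues less than $1$, counted with multiplicity (for $n=3$: the middle eigenvalue of $H$ is not $1$).
\end{itemize}
In this case every gradient Young measure supported in $K_1\cup K_2$ on a bounded connected open set is $\nu_x=\delta_A$ for a.e.\ $x$, with a constant $A\in K_1\cup K_2$.
\end{theorem}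

\begin{corollary}\label{cor:wells}
Let $K_i=SO(n)U_i$, $U_i=U_i^T>0$, $i=1,\dots,N$. Suppose that for each $i<N$ there is an orthogonal projection $P_i$ of rank two with $|U_jz|>|P_iU_iz|$ for all $z\ne0$ and all $j>i$. Then $K_1,\dots,K_N$ are incompatible.
\end{corollary}

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:reduction} deduces the other results from Theorem~\ref{thm:general}. Section~\ref{sec:plane} shows the two main computations in the plane. Sections~\ref{sec:det}--\ref{sec:mix} prove Theorem~\ref{thm:general}.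

\section{Young measures, minors and rigidity}\label{sec:tools}

On matrices $|\cdot|$ is the operator norm. We write $B_r=B(0,r)$, $\operatorname{sym}A=\frac12(A+A^T)$, and $\langle\varphi\rangle_B=|B|^{-1}\int_B\varphi\,dx$ for the average of $\varphi$ over a ball $B$. From now on $m=n$.

\subsection*{Lipschitz maps}
We use three textbook facts.
\begin{itemize}
\item[(L1)] A locally Lipschitz map is differentiable a.e.\ (Rademacher's theorem). If a map in $W^{1,1}_{\rm loc}$ is differentiable a.e., its derivative equals its weak gradient a.e.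
\item[(L2)] A locally Lipschitz map from an open subset of $\mathbb R^n$ to $\mathbb R^n$ sends null sets to null sets.
\item[(L3)] A continuous map in $W^{1,1}_{\rm loc}$ on a convex open set with $|Dg|\le L$ a.e.\ is $L$-Lipschitz. (Its mollifications are $L$-Lipschitz on smaller convex sets.)
\end{itemize}

\subsection*{Gradient Young measures}
Let $\nu$ be a gradient Young measure on a bounded connected open set $\Omega$, generated by $Dy_j$ with $|Dy_j|\le M'$.
\begin{itemize}
\item[(Y1)] \emph{Compactness.} Every sequence bounded in $L^\infty(\Omega;M^{n\times n})$ has a subsequence that generates a Young measure.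
\item[(Y2)] \emph{Macroscopic map.} Fix $x_*\in\Omega$ and subtract constants so that $y_j(x_*)=0$. By (L3) the $y_j$ are $M'$-Lipschitz on every ball in $\Omega$, and, since $\Omega$ is connected, bounded on compact subsets. A subsequence, which still generates $\nu$, converges locally uniformly to a locally Lipschitz map $u$. Then $Dy_j\rightharpoonup^*Du$, so $Du(x)=\int F\,d\nu_x(F)$ a.e. We call $u$ the \emph{macroscopic map} of $\nu$; it is unique up to an additive constant.
\item[(Y3)] \emph{Operations.} The restriction of $\nu$ to a ball $B(x_0,r)\subset\Omega$ is a gradient Young measure, and so is $\xi\mapsto\nu_{x_0+r\xi}$ on $B_1$, generated by the gradients of $r^{-1}y_j(x_0+r\,\cdot)$. For $Q\in SO(n)$ the gradients of $Qy_j$ generate the image of $\nu_x$ under $F\mapsto QF$, with macroscopic map $Qu$. For invertible $G$ the gradients of $y_j(G\,\cdot)$ on $G^{-1}\Omega$ generate the image of $\nu_{Gx}$ under $F\mapsto FG$. In particular, $K_1,\dots,K_N$ are incompatible if and only if $K_1G,\dots,K_NG$ are.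
\item[(Y4)] \emph{Minors.} If locally Lipschitz maps $w_j$ with gradients bounded in $L^\infty$ converge locally uniformly to $w$, then $\mathfrak m(Dw_j)\rightharpoonup^*\mathfrak m(Dw)$ in $L^\infty$ for every minor $\mathfrak m$. Applied to $y_j$, this gives $\mathfrak m(Du(x))=\int\mathfrak m\,d\nu_x$ a.e.
\end{itemize}
The function $\det(F-G)$ is a polynomial in the entries of $G$ whose coefficients are, up to sign, minors of $F$ (including the constant $1$). There are finitely many minors, so for a.e.\ $x$
\begin{equation}\label{eq:minors}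
\det(Du(x)-G)=\int\det(F-G)\,d\nu_x(F)\qquad\text{for all }G\in M^{n\times n}.
\end{equation}
The exceptional null set does not depend on $G$. This matters, because we shall choose $G$ depending on $x$.

\subsection*{The determinant as a divergence}

\begin{lemma}\label{lem:null}
Let $D\subset\mathbb R^n$ be open, $w=(w_1,\dots,w_n):D\to\mathbb R^n$ locally Lipschitz, and $\eta\in C_c^\infty(D)$. Then
\[
\Big|\int_D\eta\det Dw\,dx\Big|\le\int_D|\nabla\eta|\,|w_1|\,|\nabla w_2|\cdots|\nabla w_n|\,dx .
\]
\end{lemma}

\begin{proof}
Let $\gamma$ be the first row of the cofactor matrix $\operatorname{cof}Dw$, so that $\gamma\cdot\xi$ is the determinant of the matrix with rows $\xi,\nabla w_2,\dots,\nabla w_n$. Then $\det Dw=\gamma\cdot\nabla w_1$, and $|\gamma|\le|\nabla w_2|\cdots|\nabla w_n|$ by Hadamard's inequality. For smooth $w$ the Piola identity says $\operatorname{div}\gamma=0$. For Lipschitz $w$ the mollifications converge in $W^{1,p}_{\rm loc}$ for all $p<\infty$, so their cofactors converge in $L^1_{\rm loc}$, and $\int\gamma\cdot\nabla\varphi=0$ for every Lipschitz $\varphi$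 with compact support in $D$. The choice $\varphi=\eta w_1$ gives $\int\eta\det Dw=-\int w_1\,\gamma\cdot\nabla\eta$.
\end{proof}

\subsection*{Rigidity}
The theorem of Friesecke, James and M\"uller \cite{FJM} provides a constant $C(n)$ such that for every ball $B\subset\mathbb R^n$ and every $y\in W^{1,2}(B;\mathbb R^n)$ there is $Q\in SO(n)$ with
\[
\int_B|Dy-Q|^2\,dx\le C(n)\int_B\operatorname{dist}^2(Dy,SO(n))\,dx .
\]
(The choice of matrix norm affects only the constant.) The estimate passes to Young measures.

\begin{lemma}\label{lem:rigid}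
For every gradient Young measure $\nu$ on a ball $B$ there is $Q\in SO(n)$ with
\[
\int_B\int|F-Q|^2\,d\nu_x(F)\,dx\le C(n)\int_B\int\operatorname{dist}^2(F,SO(n))\,d\nu_x(F)\,dx .
\]
In particular, if $\nu$ is supported in $SO(n)$, then $\nu_x=\delta_Q$ a.e.\ in $B$ and the macroscopic map is affine on $B$ with gradient $Q$.
\end{lemma}

\begin{proof}
Apply the theorem to each generating map $y_j$, with rotation $Q_j$, and let $Q_j\to Q$ along a subsequence. Since $Dy_j$ is bounded, $|Dy_j-Q_j|^2-|Dy_j-Q|^2\to0$ uniformly. Now pass to the limit using the test functions $|F-Q|^2$ and $\operatorname{dist}^2(F,SO(n))$.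
\end{proof}

\section{From wells to the projection condition}\label{sec:reduction}

In this section we assume Theorem~\ref{thm:general}.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Put $A=U_2U_1^{-1}$. Then $\det A>0$ and $A^TA=H^2$, so the polar decomposition gives $SO(n)A=SO(n)H$. Right multiplication by $G=U_1^{-1}$ turns $K_1,K_2$ into $SO(n)$, $SO(n)H$. It preserves incompatibility by (Y3), and it preserves ranks of differences. Let $h_1\ge\dots\ge h_n>0$ be the eigenvalues of $H$, with orthonormal eigenvectors $e_1,\dots,e_n$. Condition (iii) says that $h_2>1$ or $h_{n-1}<1$; for $n=3$ this is $h_2\neq1$.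

\emph{(i)$\Rightarrow$(ii).} If $\operatorname{rank}(A_1-A_2)\le1$, then the rank is $1$ because the wells are disjoint, and Example~\ref{ex:laminate} applies.

\emph{(ii)$\Rightarrow$(iii).} Suppose that (iii) fails, so $h_2\le1\le h_{n-1}$. Then $h_1\ge1\ge h_n$, and $h_i=1$ for $1<i<n$. On the unit circle of the plane $E=\operatorname{span}(e_1,e_n)$ the function $|Hx|$ takes the values $h_1\ge1$ and $h_n\le1$, so $|H\zeta|=1$ for some unit vector $\zeta\in E$. Since $H\zeta\in E$, there is a rotation $R\in SO(n)$ of the plane $E$ that fixes $e_2,\dots,e_{n-1}$ and sends $H\zeta$ to $\zeta$. Then $RH$ fixes the $n-1$ orthonormal vectors $e_2,\dots,e_{n-1},\zeta$, so $\operatorname{rank}(RH-I)\le1$ and (ii) fails.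

\emph{(iii)$\Rightarrow$(i).} Let $h_2>1$, and let $P$ be the orthogonal projection onto $\operatorname{span}(e_1,e_2)$. For $F=RH$ with $R\in SO(n)$ and $x=\sum x_ie_i\ne0$,
\[
|Fx|^2-|Px|^2=(h_1^2-1)x_1^2+(h_2^2-1)x_2^2+\sum_{i\ge3}h_i^2x_i^2>0 ,
\]
and $\det F>0$. So \eqref{eq:hyp} holds and Theorem~\ref{thm:general} applies. If instead $h_{n-1}<1$, exchange the wells. This replaces $A$ by $A^{-1}$ and $H$ by $\tilde H$ with $\tilde H^2=A^{-T}A^{-1}=(AA^T)^{-1}$. Since $AA^T$ and $A^TA=H^2$ have the same eigenvalues, the eigenvalues of $\tilde H$ are $1/h_i$. Two of them exceed $1$, and the first case applies.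

\emph{The last assertion.} By (i), $\nu$ is supported in one well $SO(n)U_i$. By (Y3) with $G=U_i^{-1}$ we may assume that it is supported in $SO(n)$. By Lemma~\ref{lem:rigid}, on every ball $B\subset\Omega$ we have $\nu_x=\delta_{Q_B}$ a.e. Overlapping balls have the same $Q_B$, and $\Omega$ is connected, so $Q_B$ does not depend on $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The hypothesis implies $K_1\cap K_2=\emptyset$, and it is condition (ii) of Theorem~\ref{thm:class} with $n=3$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:wells}]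
Fix $i<N$. Right multiplication by $U_i^{-1}$ turns $K_i$ into $SO(n)$ and $\bigcup_{j>i}K_j$ into the compact set $\bigcup_{j>i}SO(n)U_jU_i^{-1}$. Putting $x=U_iz$ in the hypothesis gives $|U_jU_i^{-1}x|>|P_ix|$ for $x\neq0$, so this set satisfies \eqref{eq:hyp} with $P=P_i$. By Theorem~\ref{thm:general} and (Y3), $K_i$ and $\bigcup_{j>i}K_j$ are disjoint and incompatible. A gradient Young measure supported in $\bigcup_jK_j$ is thus supported in $K_1$ or in $\bigcup_{j>1}K_j$; in the second case it is supported in $K_2$ or in $\bigcup_{j>2}K_j$; after at most $N-1$ steps one well remains.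
\end{proof}

\section{The idea in the plane}\label{sec:plane}

Let $n=2$, $P=I$, $H=\operatorname{diag}(h_1,h_2)$ with $h_1,h_2>1$, and $K=SO(2)\cup SO(2)H$. We consider a single Lipschitz map $u$ with $Du\in K$ a.e., and let $\lambda$ be the indicator function of the set where $Du\in SO(2)H$.

\subsection*{A determinant with a sign}
In Example~\ref{ex:two} the function $\mathfrak m(F-B)$ vanishes at $B$ and not at $A$. Its substitute is $\det(F-Q)$ with $Q\in SO(2)$. If $R\in SO(2)$ and $R^TQ$ is the rotation by the angle $\theta$, then
\begin{align*}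
\det(R-Q)&=(1-\cos\theta)^2+\sin^2\theta=2-2\cos\theta\ \ge0,\\
\det(RH-Q)&=(h_1-\cos\theta)(h_2-\cos\theta)+\sin^2\theta\\
&=h_1h_2+1-(h_1+h_2)\cos\theta\ \ge(h_1-1)(h_2-1).
\end{align*}
The function does not vanish on the first well, but it has a sign there, and
\begin{equation}\label{eq:planar}
\det(Du-Q)\ge(h_1-1)(h_2-1)\,\lambda\qquad\text{for all }Q\in SO(2).
\end{equation}
To prove that $\lambda=0$ it now suffices to show that $\det(Du-Q)$ has nonpositive integral for one well-chosen $Q$.

\subsection*{No inclusions}
Let $u$ be defined on $B_1$ with $u(x)=x$ near $\partial B_1$. Then $w=u-x$ has compact support. Take $\eta=1$ on a neighborhood of $\operatorname{supp}w$ in Lemma~\ref{lem:null}. The right side vanishes, so $\int_{B_1}\det(Du-I)=0$, and $\lambda=0$ by \eqref{eq:planar}.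

\subsection*{No flat interfaces}
Let $u:\mathbb R^2\to\mathbb R^2$ be a bijection with Lipschitz inverse $g$, and let $u(z)=z$ for $z_2\le0$. Every $F\in K$ satisfies $|Fz|\ge|z|$, so the chain rule gives $|Dg|\le1$ a.e. Thus $g$ is $1$-Lipschitz and $|u(b)-u(a)|\ge|b-a|$ for all $a,b$. Take $a=(\mp s,0)$, so that $u(a)=a$: the point $u(b)$ lies outside the open disk with center $a$ whose boundary passes through $b$ (Figure~\ref{fig:disks}). Expanding $|u(b)-a|^2\ge|b-a|^2$ gives
\[
\pm2s\,(u_1(b)-b_1)\ge|b|^2-|u(b)|^2 ,
\]
and $s\to\infty$ yields $u_1(b)=b_1$. So the first row of $Du-I$ vanishes, $\det(Du-I)=0$ a.e., and $\lambda=0$ by \eqref{eq:planar}.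

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\clip (-3.8,-2.3) rectangle (3.8,2.9);
\fill[gray!30] (-3.8,-2.3) rectangle (3.8,2.9);
\fill[white] (-3,0) circle (3.64);
\fill[white] (3,0) circle (2.693);
\draw (-3,0) circle (3.64);
\draw (3,0) circle (2.693);
\draw[dashed] (0.5,-2.3) -- (0.5,2.9);
\draw (-3.8,0) -- (3.8,0);
\end{scope}
\fill (0.5,1) circle (1.6pt) node[right] {$b$};
\fill (-3,0) circle (1.6pt) node[below] {$(-s,0)$};
\fill (3,0) circle (1.6pt) node[below] {$(s,0)$};
\end{tikzpicture}
\caption{A map $u$ of the plane that fixes the points $(\pm s,0)$ and does not decrease distances sends $b$ outside the two open disks centered at $(\pm s,0)$ whose boundaries pass through $b$, that is, into the shaded region. As $s\to\infty$ the disks exhaust the two open half-planes bounded by the dashed line, so $u(b)$ lies on that line.}\label{fig:disks}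
\end{figure}

\subsection*{What remains to be done}
For $n=3$ the function $\det(F-Q)$ has no sign. With $H=\operatorname{diag}(2,2,\frac12)$ and $R=\operatorname{diag}(1,-1,-1)$ we have $\det(H-I)=-\frac12$ and $\det(RH-I)=\det(H-R^T)=\frac92$. The remedy is to subtract $QP$ instead of $Q$, which discards the directions in which the second set may contract (Section~\ref{sec:det}). The general proof then has three steps, for the volume fraction $\lambda(x)=\nu_x(K_2)$ of the second set.
\begin{enumerate}
\item If the average of $\lambda$ over a ball is below a threshold $\delta$, then $\lambda=0$ on the concentric ball of half the radius. This is the inclusion argument without boundary values (Section~\ref{sec:decay}).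
\item If $\lambda=0$ on some ball, then $\lambda=0$ everywhere. A blow-up reduces this to the flat interface (Section~\ref{sec:interface}).
\item If the average of $\lambda$ exceeds $\delta$ on all balls, then $\lambda=1$. Otherwise the generating sequence has, at some intermediate scale, a volume fraction that contradicts steps 1 and 2 (Section~\ref{sec:mix}).
\end{enumerate}

\section{The signed determinant}\label{sec:det}

We fix $P$ and $K_2\neq\emptyset$ as in Theorem~\ref{thm:general}. The set $SO(n)K_2$ is compact and satisfies \eqref{eq:hyp}, because rotations preserve determinants and lengths. It is disjoint from $SO(n)$, because its elements satisfy $|Fx|>|x|$ for $0\ne x\in\operatorname{range}P$. If $SO(n)$ and $SO(n)K_2$ are incompatible, then so are $SO(n)$ and $K_2$. Hence we may assume that $SO(n)K_2=K_2$. Put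
\[
K=SO(n)\cup K_2,\qquad M=\max_{F\in K}|F|,\qquad c=\min_{F\in K}\det F>0,
\]
\[
f(F)=\frac{\operatorname{dist}(F,SO(n))}{\operatorname{dist}(F,SO(n))+\operatorname{dist}(F,K_2)} .
\]
The function $f$ is continuous on $M^{n\times n}$ with values in $[0,1]$, vanishes on $SO(n)$ and equals $1$ on $K_2$. For a gradient Young measure $\nu$ supported in $K$ the \emph{volume fraction} of $K_2$ is
\[
\lambda(x)=\nu_x(K_2)=\int f\,d\nu_x .
\]
We must show that $\lambda=0$ a.e.\ or $\lambda=1$ a.e. Left multiplication by a rotation, as in (Y3), preserves the class of measures supported in $K$ and does not change $\lambda$. Since $\operatorname{dist}(F,SO(n))\le M+1$ on $K_2$, Lemma~\ref{lem:rigid} gives for each ball $B$ in the domain a rotation $Q$ with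
\begin{equation}\label{eq:rigid}
\int_B\int|F-Q|^2\,d\nu_x(F)\,dx\le C_1\int_B\lambda\,dx,\qquad C_1=C(n)(M+1)^2 .
\end{equation}

\begin{lemma}\label{lem:sign}
Let $Q\in SO(n)$.
\begin{itemize}
\item[(a)] If $R\in SO(n)$, then $\det(R-sQP)>0$ for $s\in[0,1)$, and $\det(R-QP)\ge0$.
\item[(b)] If $F\in K_2$, then $\det(F-sQP)>0$ for $s\in[0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
If $(F-sQP)x=0$ with $x\neq0$, then $|Fx|=s|Px|$. In (b) this is impossible because $|Fx|>|Px|\ge s|Px|$. In (a) it is impossible for $s<1$ because $|Rx|=|x|>s|x|\ge s|Px|$. So the determinant has no zero on the stated interval of $s$. It is positive at $s=0$, in (b) by the first condition in \eqref{eq:hyp}. By continuity it is positive on the interval, and nonnegative at $s=1$ in (a).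
\end{proof}

By compactness and Lemma~\ref{lem:sign}(b), which is where the strict inequality in \eqref{eq:hyp} enters,
\[
c_0:=\min\{\det(F-QP):F\in K_2,\ Q\in SO(n)\}>0 .
\]
The interface argument needs the inequality $|Fz|\ge|Pz|$, valid on $K$, for the average $Du(x)=\int F\,d\nu_x$. Averaging alone does not preserve it: in the plane, the rotations $I$ and $-I$ have average $0$. The minors relation \eqref{eq:minors} does preserve it, because the inequality can be expressed through the determinants in Lemma~\ref{lem:sign}.

\begin{lemma}\label{lem:macro}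
Let $\nu$ be a gradient Young measure supported in $K$, with macroscopic map $u$. Then for a.e.\ $x$
\begin{equation}\label{eq:det}
\det(Du-QP)\ge c_0\lambda\ge0\qquad\text{for all }Q\in SO(n),
\end{equation}
\begin{equation}\label{eq:expand}
|Du|\le M,\qquad\det Du\ge c,\qquad|Du\,z|\ge|Pz|\quad\text{for all }z\in\mathbb R^n .
\end{equation}
\end{lemma}

\begin{proof}
Fix $x$ such that $\nu_x$ is supported in $K$, $Du(x)=\int F\,d\nu_x$, and \eqref{eq:minors} holds. With $G=QP$ the integrand in \eqref{eq:minors} is nonnegative on $SO(n)$ and at least $c_0$ on $K_2$, which gives \eqref{eq:det}. The bound $|Du|\le M$ holds because $Du(x)$ is an average of elements of $K$, and $G=0$ gives $\det Du\ge c$. With $G=sQP$ and $s\in[0,1)$ the integrand is positive on $K$, so $\det(Du-sQP)>0$ for all such $s$ and all $Q\in SO(n)$. Suppose that $|Du\,z|<|Pz|$ for some $z$, and put $s=|Du\,z|/|Pz|\in[0,1)$. The vectors $sPz$ and $Du\,z$ have the same length and $n\ge2$, so $QsPz=Du\,z$ for some $Q\in SO(n)$. Then $(Du-sQP)z=0$ with $z\neq0$, a contradiction.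
\end{proof}

\section{Small volume fractions vanish}\label{sec:decay}

Let $\varepsilon=\langle\lambda\rangle_{B_1}$ be small. By \eqref{eq:rigid} and Poincar\'e's inequality there is a rigid motion $Qx+b$ such that $V=Q^T(u-b)-x$ and $DV$ are $O(\varepsilon^{1/2})$ in $L^2$. The first two components of $w=Q^T(u-b)-Px$, in a basis adapted to $P$, are those of $V$. So \eqref{eq:det} and Lemma~\ref{lem:null} give $\int_{B_{1/2}}\lambda\le C\|V\|_{L^2}\|DV\|_{L^2}=O(\varepsilon)$, which is no better than the trivial bound. We need a gain in one factor. It comes from linearization: at scale $\varepsilon^{1/2}$ the deviation of $u$ from the rigid motion converges to an infinitesimal rotation, and after a correction of $Q$ we get $\|V\|_{L^2}=o(\varepsilon^{1/2})$.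

\begin{lemma}\label{lem:decay}
There is $\delta_0\in(0,1]$ such that every gradient Young measure on $B_1$ supported in $K$ with $\langle\lambda\rangle_{B_1}\le\delta_0$ satisfies $\langle\lambda\rangle_{B_{1/2}}\le\frac12\langle\lambda\rangle_{B_1}$.
\end{lemma}

\begin{proof}
Suppose not. Then there are measures $\nu^k$ on $B_1$, with volume fractions $\lambda^k$ and macroscopic maps $u^k$, such that $\varepsilon_k:=\langle\lambda^k\rangle_{B_1}\to0$ and
\begin{equation}\label{eq:contra}
\int_{B_{1/2}}\lambda^k\,dx>\theta\varepsilon_k,\qquad\theta:=\tfrac12|B_{1/2}| .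
\end{equation}
In particular $\varepsilon_k>0$. Below, $C$ denotes constants independent of $k$. By \eqref{eq:rigid} and left multiplication by rotations we may assume that
\begin{equation}\label{eq:nearI}
\int_{B_1}\int|F-I|^2\,d\nu^k_x(F)\,dx\le C\varepsilon_k .
\end{equation}

\emph{Linearization.} Put $b_k=\langle u^k\rangle_{B_1}$ and $v_k=\varepsilon_k^{-1/2}(u^k-b_k-x)$, which has mean zero. Jensen's inequality and \eqref{eq:nearI} give $\|Du^k-I\|_{L^2}^2\le C\varepsilon_k$, so $v_k$ is bounded in $W^{1,2}(B_1)$ by Poincar\'e's inequality. Along a subsequence $v_k\rightharpoonup v$ in $W^{1,2}$ and $v_k\to v$ in $L^2$.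

For $R\in SO(n)$ we have $(R-I)^T(R-I)=2I-R-R^T=-2\operatorname{sym}(R-I)$, so $|\operatorname{sym}(R-I)|\le\frac12|R-I|^2$. On $K_2$ we have $|\operatorname{sym}(F-I)|\le M+1$. Splitting $\int\operatorname{sym}(F-I)\,d\nu_x^k$ into the parts over $SO(n)$ and $K_2$ gives
\[
|\operatorname{sym}(Du^k-I)|\le\frac12\int|F-I|^2\,d\nu^k_x(F)+(M+1)\lambda^k(x).
\]
The right side is $O(\varepsilon_k)$ in $L^1(B_1)$, so $\|\operatorname{sym}Dv_k\|_{L^1}\le C\varepsilon_k^{1/2}\to0$, and $E:=\operatorname{sym}Dv=0$. The identity $\partial_i\partial_jv_l=\partial_iE_{jl}+\partial_jE_{il}-\partial_lE_{ij}$ shows that $v$ is affine. Its gradient $W$ is skew-symmetric and its mean is zero, so $v(x)=Wx$.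

\emph{The corrected rotation.} Put $Q_k=\exp(\varepsilon_k^{1/2}W)\in SO(n)$ and $V_k=Q_k^T(u^k-b_k)-x$. Since $Q_k=I+\varepsilon_k^{1/2}W+O(\varepsilon_k)$ and $u^k-b_k=x+\varepsilon_k^{1/2}v_k$,
\begin{align*}
\|V_k\|_{L^2}&=\|u^k-b_k-Q_kx\|_{L^2}\le\varepsilon_k^{1/2}\|v_k-Wx\|_{L^2}+C\varepsilon_k=o(\varepsilon_k^{1/2}),\\
\|DV_k\|_{L^2}&=\|Du^k-Q_k\|_{L^2}\le\|Du^k-I\|_{L^2}+C|I-Q_k|\le C\varepsilon_k^{1/2}.
\end{align*}

\emph{The determinant.} Take components in an orthonormal basis $e_1,\dots,e_n$ with $\operatorname{range}P=\operatorname{span}(e_1,e_2)$, and put $w=Q_k^T(u^k-b_k)-Px=V_k+(I-P)x$. By \eqref{eq:det},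
\[
\det Dw=\det\big(Q_k^T(Du^k-Q_kP)\big)=\det(Du^k-Q_kP)\ge c_0\lambda^k\ge0 .
\]
Moreover $w_1=V_k\cdot e_1$ and $w_2=V_k\cdot e_2$, while for $l\ge3$ we have $w_l=(u^k-b_k)\cdot Q_ke_l$ and so $|\nabla w_l|\le M$. Fix $\eta\in C_c^\infty(B_1)$ with $0\le\eta\le1$ and $\eta=1$ on $B_{1/2}$. Lemma~\ref{lem:null} and the Cauchy--Schwarz inequality give
\[
c_0\int_{B_{1/2}}\lambda^k\,dx\le\int_{B_1}\eta\det Dw\,dx\le\|\nabla\eta\|_{L^\infty}M^{n-2}\,\|V_k\|_{L^2}\|DV_k\|_{L^2}=o(\varepsilon_k).
\]
This contradicts \eqref{eq:contra}.
\end{proof}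

The rank of $P$ supplies the two small factors $w_1$ and $\nabla w_2$. For the matrix $H_0$ of Remark~\ref{rem:sharp} the lemma fails: if $Du=H_0$ on the slab $|x_1|<t$ and $Du=I$ elsewhere, then $\langle\lambda\rangle_{B_r}$ is proportional to $t/r$ to leading order as $t\to0$, so the average doubles when the radius is halved.

\begin{lemma}\label{lem:eps}
Let $\delta=2^{-n}\delta_0\in(0,1)$. If a gradient Young measure on a ball $B(x,r)$, supported in $K$, satisfies $\langle\lambda\rangle_{B(x,r)}\le\delta$, then $\lambda=0$ a.e.\ on $B(x,r/2)$.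
\end{lemma}

\begin{proof}
By (Y3) we may take $B(x,r)=B_1$. For $a\in B_{1/2}$ we have $B(a,\frac12)\subset B_1$, so $\langle\lambda\rangle_{B(a,1/2)}\le2^n\delta=\delta_0$. Lemma~\ref{lem:decay}, rescaled to the balls $B(a,2^{-k})$, gives $\langle\lambda\rangle_{B(a,2^{-k})}\le2^{1-k}\delta_0$ by induction on $k$. Hence $\lambda(a)=0$ at every Lebesgue point $a\in B_{1/2}$.
\end{proof}

\section{No interfaces}\label{sec:interface}

The planar argument assumed that the interface is flat, that $u$ is defined on the whole space, and that $u$ is injective. A blow-up at a point where a ball inside $\{\lambda=0\}$ touches the interface provides the first two properties. Injectivity is a different matter, since it does not follow from \eqref{eq:expand}: the planar map $(r,\theta)\mapsto(r,2\theta)$ in polar coordinates is Lipschitz, its gradient has singular values $1$ and $2$ and determinant $2$, and it is not injective near the origin. We therefore choose the touching point away from the points where $u$ fails to be locally injective. This is possible because these points form a set too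 thin to disconnect the domain.

A continuous map $u\in W^{1,n}_{\rm loc}(\Omega;\mathbb R^n)$ on a connected open set $\Omega\subset\mathbb R^n$ is \emph{quasiregular} if $|Du|^n\le L\det Du$ a.e.\ for some constant $L$, and \emph{quasiconformal} if it is also a homeomorphism onto an open set. The \emph{branch set} $\mathcal B_u$ is the set of points of $\Omega$ near which $u$ is not a local homeomorphism; it is closed in $\Omega$. Topological dimension is defined inductively: $\dim\emptyset=-1$, and $\dim X\le k$ if every point of $X$ has arbitrarily small relatively open neighborhoods whose boundaries in $X$ have dimension at most $k-1$. We use the following facts.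
\begin{itemize}
\item[(Q1)] A nonconstant quasiregular map is open and discrete: images of open sets are open, and preimages of points consist of isolated points (Reshetnyak). Its branch set has measure zero (Reshetnyak; see \cite{Rickman}).
\item[(Q2)] The branch set of a discrete open map $\Omega\to\mathbb R^n$ has topological dimension at most $n-2$ (Chernavskii; V\"ais\"al\"a \cite{Vaisala66}).
\item[(Q3)] A connected $n$-manifold is not disconnected by a subset of topological dimension at most $n-2$ \cite[Ch.~IV]{HW}.
\item[(Q4)] The inverse of a quasiconformal map is quasiconformal; in particular it belongs to $W^{1,n}_{\rm loc}$ and is differentiable a.e.\ \cite{VaisalaLectures}.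
\end{itemize}

By \eqref{eq:expand}, the macroscopic map $u$ of a gradient Young measure supported in $K$ satisfies $|Du|^n\le(M^n/c)\det Du$ and $\det Du>0$ a.e. So $u$ is quasiregular and nonconstant. This is the second use of the condition $\det F>0$. Away from the branch set, the last inequality in \eqref{eq:expand} can be integrated.

\begin{lemma}\label{lem:twopoint}
Let $u$ be the macroscopic map of a gradient Young measure supported in $K$ on a bounded connected open set $\Omega$, and let $x_0\in\Omega\setminus\mathcal B_u$. Then $x_0$ has a neighborhood $N$ with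
\[
|u(x)-u(a)|\ge|P(x-a)|\qquad\text{for all }x,a\in N .
\]
\end{lemma}

\begin{proof}
The map $u$ is a homeomorphism of some ball $B=B(x_0,r)\subset\Omega$ onto an open set $D$, hence quasiconformal on $B$. Let $g:D\to B$ be the inverse. Let $Z\subset B$ be the null set where $u$ is not differentiable or its derivative violates \eqref{eq:expand}. By (L2) the set $u(Z)$ is null, and by (Q4) the map $g$ is differentiable at a.e.\ $p\in D\setminus u(Z)$. At such $p$ the chain rule applied to $u\circ g=\mathrm{id}$ gives $Du(g(p))Dg(p)=I$, and \eqref{eq:expand} with $z=Dg(p)\xi$ gives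
\[
|\xi|=|Du(g(p))Dg(p)\xi|\ge|P\,Dg(p)\xi|\qquad\text{for all }\xi\in\mathbb R^n .
\]
Thus $Pg$ is continuous, lies in $W^{1,n}_{\rm loc}(D)$ by (Q4), and has $|D(Pg)|\le1$ a.e.\ by (L1). By (L3) it is $1$-Lipschitz on a ball $B'\subset D$ centered at $u(x_0)$. Put $N=g(B')$, and insert $p=u(x)$, $q=u(a)$ in $|Pg(p)-Pg(q)|\le|p-q|$.
\end{proof}

\begin{proposition}\label{prop:interface}
Let $\nu$ be a gradient Young measure supported in $K$ on a bounded connected open set $\Omega$, and let $U$ be the open set of points of $\Omega$ that have a neighborhood on which $\lambda=0$ a.e. Then either $U=\emptyset$ or $\lambda=0$ a.e.\ in $\Omega$.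
\end{proposition}

\begin{proof}
Assume $U\neq\emptyset$, and let $u$ be the macroscopic map. Countably many of the neighborhoods in the definition cover $U$, so $\lambda=0$ a.e.\ in $U$. By Lemma~\ref{lem:rigid}, $u$ is affine with gradient in $SO(n)$ on every ball contained in $U$. Hence $U\subset\Omega':=\Omega\setminus\mathcal B_u$. By (Q1)--(Q3) the set $\Omega'$ is open, connected, and of full measure in $\Omega$. If $U=\Omega'$, the proof is complete. We assume $U\neq\Omega'$ and derive a contradiction.

\emph{The touching point.} Since $\Omega'$ is connected and $U$ is a nonempty proper open subset, there is $\bar x\in\partial U\cap\Omega'$. Choose $\rho>0$ with $B(\bar x,2\rho)\subset\Omega'$ and a point $x_1\in U\cap B(\bar x,\rho)$, and let $d=\operatorname{dist}(x_1,\mathbb R^n\setminus U)$. As $\bar x\notin U$, we have $0<d\le|x_1-\bar x|<\rho$. Choose $x_0\notin U$ with $|x_0-x_1|=d$, and put $e=(x_0-x_1)/d$. Then $B(x_1,d)\subset U$ and $x_0\in B(\bar x,2\rho)\subset\Omega'$. On $B(x_1,d)$ the map $u$ is affine with gradient in $SO(n)$. After left multiplication by a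 rotation the gradient is $I$, and by continuity
\begin{equation}\label{eq:identity}
u(x)-u(x_0)=x-x_0\qquad\text{for }x\in B(x_1,d).
\end{equation}
Let $N$ be as in Lemma~\ref{lem:twopoint}, and fix $r_0>0$ with $B(x_0,r_0)\subset N$. Since $x_0\notin U$, Lemma~\ref{lem:eps} gives $\langle\lambda\rangle_{B(x_0,r)}>\delta$ for $0<r\le r_0$, and then \eqref{eq:det} with $Q=I$ gives
\begin{equation}\label{eq:lower}
\langle\det(Du-P)\rangle_{B(x_0,r)}\ge c_0\delta\qquad\text{for }0<r\le r_0 .
\end{equation}

\emph{Blow-up.} Let $r_k\downarrow0$ with $r_k\le r_0$, and put $u_k(z)=r_k^{-1}(u(x_0+r_kz)-u(x_0))$ for $|z|<r_0/r_k$. The maps $u_k$ are $M$-Lipschitz by (L3), and $u_k(0)=0$. By the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly on $\mathbb R^n$ to an $M$-Lipschitz map $u_0$. It has three properties.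
\begin{itemize}
\item[(a)] $u_0(z)=z$ whenever $z\cdot e\le0$. Indeed, if $z\cdot e<0$, then $|x_0+r_kz-x_1|^2=d^2+2r_kd\,z\cdot e+r_k^2|z|^2<d^2$ for large $k$, so $u_k(z)=z$ by \eqref{eq:identity}. The case $z\cdot e=0$ follows by continuity.
\item[(b)] $|u_0(b)-u_0(a)|\ge|P(b-a)|$ for all $a,b\in\mathbb R^n$. The inequality of Lemma~\ref{lem:twopoint} at the points $x_0+r_kb$ and $x_0+r_ka$, divided by $r_k$, is this inequality for $u_k$, and it passes to the limit.
\item[(c)] $\langle\det(Du_0-P)\rangle_{B_1}\ge c_0\delta>0$. By \eqref{eq:lower} with $r=r_k$ this holds for $u_k$, and $\det(Du_k-P)\rightharpoonup^*\det(Du_0-P)$ in $L^\infty(B_1)$ by (Y4) applied to $u_k(z)-Pz$.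
\end{itemize}

\emph{The flat interface.} The plane $\operatorname{range}P$ meets the hyperplane $e^\perp$ in a subspace of dimension at least $2+(n-1)-n=1$. This is the second use of $\operatorname{rank}P=2$. So there is a unit vector $m$ with $Pm=m$ and $m\cdot e=0$. For $s>0$ and either sign, the point $a=\mp sm$ satisfies $u_0(a)=a$ by (a), and $Pa=a$. By (b), every $b\in\mathbb R^n$ satisfies $|u_0(b)\pm sm|^2\ge|Pb\pm sm|^2$. Since $Pb\cdot m=b\cdot Pm=b\cdot m$, this reads
\[
\pm2s\,\big(u_0(b)-b\big)\cdot m\ \ge\ |Pb|^2-|u_0(b)|^2 .
\]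
Divide by $s$ and let $s\to\infty$ for both signs: $u_0(b)\cdot m=b\cdot m=Pb\cdot m$ for all $b$. Differentiating in $b$ gives $m^T(Du_0-P)=0$, so $\det(Du_0-P)=0$ a.e. This contradicts (c).
\end{proof}

\section{No fine mixtures}\label{sec:mix}

Lemma~\ref{lem:eps} and Proposition~\ref{prop:interface} say nothing about $\nu$ itself when, for instance, $\lambda\equiv\frac12$. The information is in the generating sequence. For fixed large $j$, the function $f(Dy_j)$ is close to $0$ at many points, while its averages over balls of a fixed radius $\rho$ are close to those of $\lambda$, which exceed $\delta$. Around such a point some radius $r_j\in(0,\rho)$ gives the average $\delta/2$. Rescaling these balls to unit size produces a new gradient Young measure with $\langle\lambda\rangle_{B_1}=\delta/2$, which the previous two sections forbid. One difficulty arises: $\operatorname{dist}(Dy_j,K)\to0$ in $L^1$ does not control averages over balls of radius $r_j$, which may tend to zero arbitrarily fast. The maximal inequality selects centers at which all radii are controlled at once. We use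 it in the form given by the Vitali covering lemma: for $0\le\varphi\in L^1(\mathbb R^n)$ and $\tau>0$,
\begin{equation}\label{eq:maximal}
\big|\{x:\sup_{r>0}\langle\varphi\rangle_{B(x,r)}>\tau\}\big|\le5^n\tau^{-1}\|\varphi\|_{L^1}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\nu$ be a gradient Young measure supported in $K$ on a bounded connected open set $\Omega$, and let $U$ be as in Proposition~\ref{prop:interface}. If $U\ne\emptyset$, then $\lambda=0$ a.e., and $\nu$ is supported in $SO(n)$. Let $U=\emptyset$. By Lemma~\ref{lem:eps},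
\begin{equation}\label{eq:everywhere}
\langle\lambda\rangle_{B(x,r)}>\delta\qquad\text{for every ball }B(x,r)\subset\Omega .
\end{equation}
We show that $\lambda=1$ a.e., which means that $\nu$ is supported in $K_2$. Suppose not. Countably many balls $B(p,\rho)$ with $\overline{B(p,2\rho)}\subset\Omega$ cover $\Omega$, so for one of them
\[
2\kappa:=\int_{B(p,\rho)}(1-\lambda)\,dx>0 .
\]
Let $Dy_j$ generate $\nu$, with $|Dy_j|\le M'$, and put $f_j=f(Dy_j)$ and $g_j=\min\{1,\operatorname{dist}(Dy_j,K)\}$. Then $f_j\rightharpoonup^*\lambda$, and $\eta_j:=\int_{B(p,2\rho)}g_j\,dx\to0$ because $\nu$ is supported in $K$. The following three statements hold for all large $j$.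

\emph{(1) At scale $\rho$: $\langle f_j\rangle_{B(x,\rho)}>\frac34\delta$ for all $x\in B(p,\rho)$.} The functions $a_j(x)=\langle f_j\rangle_{B(x,\rho)}$ on $\overline{B(p,\rho)}$ satisfy $|a_j(x)-a_j(x')|\le|B(x,\rho)\,\triangle\,B(x',\rho)|/|B_\rho|$, so they are equicontinuous. They converge pointwise, hence uniformly, to $\langle\lambda\rangle_{B(x,\rho)}$, which exceeds $\delta$ by \eqref{eq:everywhere}.

\emph{(2) Pointwise: the set $E_j=\{x\in B(p,\rho):f_j(x)<\delta/2\}$ has measure at least $\kappa$.} Let $h=\max\{0,1-2f/\delta\}$. Then $h$ is continuous, $h=1$ on $SO(n)$, and $h=0$ on $K_2$ because $\delta<1$. So $\int_{B(p,\rho)}h(Dy_j)\,dx\to\int_{B(p,\rho)}(1-\lambda)\,dx=2\kappa$. Since $0\le h\le1$ and $h(Dy_j)>0$ only where $f_j<\delta/2$, the integral on the left is at most $|E_j|$.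

\emph{(3) At all scales: with $\tau_j=\sqrt{\eta_j}+1/j$, the set $S_j$ of $x\in B(p,\rho)$ with $\sup_{0<r\le\rho}\langle g_j\rangle_{B(x,r)}>\tau_j$ has measure less than $\kappa$.} These balls lie in $B(p,2\rho)$, so \eqref{eq:maximal}, applied to $g_j$ times the indicator function of $B(p,2\rho)$, gives $|S_j|\le5^n\eta_j/\tau_j\le5^n\sqrt{\eta_j}\to0$.

By (2) and (3) the set $E_j\setminus S_j$ has positive measure, so it contains a Lebesgue point $x_j$ of $f_j$. The function $r\mapsto\langle f_j\rangle_{B(x_j,r)}$ is continuous on $(0,\rho]$, tends to $f_j(x_j)<\delta/2$ as $r\to0$, and exceeds $\frac34\delta$ at $r=\rho$ by (1). Hence there is $r_j\in(0,\rho)$ with $\langle f_j\rangle_{B(x_j,r_j)}=\delta/2$. Put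
\[
z_j(\xi)=r_j^{-1}\big(y_j(x_j+r_j\xi)-y_j(x_j)\big),\qquad\xi\in B_1 .
\]
Then $Dz_j(\xi)=Dy_j(x_j+r_j\xi)$, so $|Dz_j|\le M'$, and by (Y1) a subsequence of $Dz_j$ generates a gradient Young measure $\mu$ on $B_1$. Since $x_j\notin S_j$,
\[
\langle\min\{1,\operatorname{dist}(Dz_j,K)\}\rangle_{B_1}=\langle g_j\rangle_{B(x_j,r_j)}\le\tau_j\to0 ,
\]
so $\mu$ is supported in $K$. Its volume fraction $\lambda^\mu=\int f\,d\mu_\xi$ satisfies
\[
\langle\lambda^\mu\rangle_{B_1}=\lim_j\langle f(Dz_j)\rangle_{B_1}=\lim_j\langle f_j\rangle_{B(x_j,r_j)}=\delta/2 .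
\]
Lemma~\ref{lem:eps} gives $\lambda^\mu=0$ a.e.\ on $B_{1/2}$, and then Proposition~\ref{prop:interface}, applied to $\mu$ on the connected set $B_1$, gives $\lambda^\mu=0$ a.e.\ on $B_1$. This contradicts $\langle\lambda^\mu\rangle_{B_1}=\delta/2>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
J.M. Ball and R.D. James, \emph{Incompatible sets of gradients and metastability}, arXiv:1407.5929 (2014).

\bibitem{FJM}
Friesecke, James and M\"uller, Comm. Pure Appl. Math. \textbf{55} (2002).

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.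

\bibitem{Rickman}
Rickman, \emph{Quasiregular Mappings}.

\bibitem{Vaisala66}
V\"ais\"al\"a, \emph{Discrete open mappings on manifolds}, 1966.

\bibitem{VaisalaLectures}
V\"ais\"al\"a, \emph{Lectures on $n$-dimensional quasiconformal mappings}.

\end{thebibliography}
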